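\title{The rational closure of the lamplighter group algebra is not von Neumann regular}

\begin{abstract}
Let $G=(\mathbb Z/2\mathbb Z)\wr\mathbb Z$ be the lamplighter group and let $\mathcal U(G)$ be the algebra of operators affiliated to its group von Neumann algebra. We show that the rational closure $\mathcal R(\mathbb CG)$ of $\mathbb CG$ in $\mathcal U(G)$ is not von Neumann regular. More generally, for $G=H\wr\mathbb Z$ with $H$ finite and nontrivial, $\mathcal R(\mathbb CG)$ is neither left nor right coherent and does not contain the $*$-regular closure of $\mathbb QG$. The obstruction is an explicit element that compares the lengths $n$ and $m$ of two consecutive runs in a configuration. A quasi-inverse of it would test whether $n=m$, whereas the determinants that govern elements of $\mathcal R(\mathbb CG)$ are finite sums of products of a function of $n$ and a function of $m$.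
\end{abstract}

\section{Introduction}

\subsection*{The question}
For a group $G$ let $L^2(G)$ be the Hilbert space with orthonormal basis $G$, and let $\mathcal N(G)$ be the group von Neumann algebra, the algebra of bounded operators on $L^2(G)$ that commute with the right action of $G$. Let $\mathcal U(G)$ be the algebra of closed, densely defined operators on $L^2(G)$ affiliated to $\mathcal N(G)$; equivalently, $\mathcal U(G)$ is the classical ring of quotients of $\mathcal N(G)$. Left multiplication gives embeddings $\mathbb CG\subseteq\mathcal N(G)\subseteq\mathcal U(G)$. Rings and subrings are unital.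

Let $A$ be a subring of $\mathcal U(G)$. The \emph{rational closure} $\mathcal R(A)$ is the smallest subring $R\supseteq A$ of $\mathcal U(G)$ with the following property: for every $n\ge1$, whenever a matrix in $\mathrm{Mat}_n(R)$ is invertible in $\mathrm{Mat}_n(\mathcal U(G))$, all entries of its inverse lie in $R$. The \emph{division closure} $\mathcal D(A)$ is defined in the same way with $n=1$ only, so $\mathcal D(A)\subseteq\mathcal R(A)$. A ring $R$ is \emph{von Neumann regular}, or \emph{regular}, if for every $a\in R$ there is $x\in R$ with $axa=a$; such an $x$ is a \emph{quasi-inverse} of $a$.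

The ring $\mathcal U(G)$ is regular (Lemma~\ref{lem:kernel}), and $\mathcal R(\mathbb CG)$ is the part of it that can be reached from $\mathbb CG$ by solving finite linear systems. One may hope that it inherits regularity, and in the simplest cases it does.
\begin{itemize}
\item Let $G$ be locally finite. A square matrix $M$ over $\mathbb CG$ lies in the finite-dimensional algebra $A=\mathrm{Mat}_n(\mathbb CG_0)$ for a finite subgroup $G_0$. If $M$ is invertible over $\mathcal U(G)$, then left multiplication by $M$ is injective on $A$, hence bijective, and $M^{-1}\in A$. So $\mathcal R(\mathbb CG)=\mathbb CG$, a directed union of semisimple algebras, which is regular.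
\item Let $G=\mathbb Z$. The Fourier transform identifies $\mathbb CG$ with $\mathbb C[z^{\pm1}]$ and $\mathcal U(G)$ with the measurable functions on the circle. A nonzero Laurent polynomial has finitely many zeros, so it is invertible in $\mathcal U(G)$, and a matrix over $\mathbb C(z)$ that is invertible over $\mathcal U(G)$ has nonzero determinant. So $\mathcal R(\mathbb CG)$ is the field $\mathbb C(z)$.
\end{itemize}
The lamplighter group $(\mathbb Z/2\mathbb Z)\wr\mathbb Z$ is the semidirect product of the locally finite group $\bigoplus_{\mathbb Z}\mathbb Z/2\mathbb Z$ with $\mathbb Z$, so these two cases suggest a positive answer to the following question from Linnell's paper \cite{Linnell}.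

\medskip
\noindent\textbf{Question.} \emph{Let $G=(\mathbb Z/2\mathbb Z)\wr\mathbb Z$. Is $\mathcal R(\mathbb CG)$ von Neumann regular?}
\medskip

The answer is no. Regularity of $\mathcal R(\mathbb CG)$ is equivalent to the statement that $\mathcal R(\mathbb CG)$ contains the orthogonal projection onto the kernel of each of its elements (Remark~\ref{rem:criterion}), and we exhibit an element whose kernel projection cannot be reached by inverting matrices.

\subsection*{Results}
Let $H$ be a nontrivial finite group and
\[
G=H\wr\mathbb Z=B\rtimes\langle t\rangle,\qquad B=\bigoplus_{j\in\mathbb Z}H^{(j)},\qquad t\,h^{(j)}t^{-1}=h^{(j+1)},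
\]
where $H^{(j)}$ is a copy of $H$, and $a^{(j)}\in\mathbb CH^{(j)}$ denotes the copy \emph{at site $j$} of $a\in\mathbb CH$. Then $\mathbb CG=\bigoplus_i t^i\,\mathbb CB$. Let $\bar e=|H|^{-1}\sum_{h\in H}h$ and $\bar q=1-\bar e$, which are self-adjoint idempotents of $\mathbb QH$, and put
\[
e=\bar e^{(0)},\qquad q=\bar q^{(0)},\qquad s=te .
\]
The element $1-s$ is invertible in $\mathcal U(G)$ (Lemma~\ref{lem:invertible}), so we may define
\begin{equation}\label{eq:f}
c=(1-s)^{-1},\qquad P=q\,c\,t\,q,\qquad T=q\,c\,e\,c\,t\,q,\qquad f=PT-TP .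
\end{equation}
These elements lie in $\mathcal D(\mathbb QG)$. Throughout, $R=\mathcal R(\mathbb CG)$.

\begin{theorem}\label{thm:lamp}
Let $H=\mathbb Z/2\mathbb Z$, so that $G$ is the lamplighter group. No $y\in R$ satisfies $fyf=f$. Hence $\mathcal R(\mathbb CG)$ is not von Neumann regular.
\end{theorem}

For the stronger statement, recall that a ring $S$ is \emph{right coherent} if every finitely generated right ideal is a finitely presented module, and \emph{right semihereditary} if every finitely generated right ideal is projective; $r_S(a)=\{b\in S:ab=0\}$ is the right annihilator of $a$. A subring of $\mathcal U(G)$ is \emph{$*$-regular} if it is regular and closed under $*$, and the \emph{$*$-regular closure} of $\mathbb QG$ is the smallest $*$-regular subring of $\mathcal U(G)$ that contains $\mathbb QG$.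

\begin{theorem}\label{thm:coh}
Let $H$ be a nontrivial finite group, $G=H\wr\mathbb Z$, and let $S$ be any ring with $\mathbb QG\cup\{f\}\subseteq S\subseteq R$.
\begin{itemize}
\item[(a)] The right annihilator $r_S(f)$ is not a finitely generated right ideal. Hence $S$ is not right coherent; in particular it is neither right semihereditary nor von Neumann regular. If $f^*\in S$, then $S$ is also not left coherent.
\item[(b)] The orthogonal projection $\pi$ onto $\ker f$ does not lie in $R$. Hence $R$ does not contain the $*$-regular closure of $\mathbb QG$ in $\mathcal U(G)$.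
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:K}
For $G$ as in Theorem~\ref{thm:coh} and every subfield $K\subseteq\mathbb C$, the rings $\mathcal R(KG)$ and $\mathcal D(KG)$ are neither left nor right coherent.
\end{corollary}

Theorem~\ref{thm:lamp} is contained in Theorem~\ref{thm:coh}(a), since $fyf=f$ would give $r_R(f)=(1-yf)R$. We prove it separately and first: for $H=\mathbb Z/2\mathbb Z$ Cramer's rule is available and shows the mechanism directly, and every tool of that proof except Cramer's rule is used again for Theorem~\ref{thm:coh}.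

\subsection*{The idea}
Mark a set $J\subseteq\mathbb Z$ of \emph{stops} on the integer line. The group $G$ acts on functions on the line so that $t$ moves one step to the right and $q$ detects the stops. Then $P$ jumps from a stop to the next one, and $T$ does the same and multiplies by the number of positions skipped. If the two \emph{runs} of unmarked positions that follow a stop have lengths $n$ and $m$, the commutator $f$ jumps over both and multiplies by $n-m$. A quasi-inverse of $f$ in $R$ therefore yields an element $g\in R$ that tests whether $n=m$. On the other hand, $g$ is an entry of the inverse of a fixed matrix over $\mathbb CG$, which acts on the line as a band matrix. A determinant $D(n,m)$ built from this band matrix is nonzero exactly when $n=m$. But the columns over the first run and the columns over the second interact only through a bounded number of rows, so $D(n,m)$ is a finite sum $\sum_\sigma\Phi_\sigma(n)\Psi_\sigma(m)$. This is impossible, because an infinite diagonal matrix with nonzero diagonal has infinite rank.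

\section{Affiliated operators and the rational closure}\label{sec:prelim}

In this section $G$ is any group. We use the following standard facts.
\begin{itemize}
\item[(U1)] $\mathcal U(G)$ is a $*$-algebra; the product $ab$ is the closure of the composition $a\circ b$. Every element has the form $b_1b_2^{-1}$ with $b_1,b_2\in\mathcal N(G)$ and $b_2$ invertible in $\mathcal U(G)$.
\item[(U2)] If $\sum_ia_i^*a_i=0$ in $\mathcal U(G)$ (a finite sum), then all $a_i=0$.
\item[(U3)] An element of $\mathcal N(G)$ that is injective on $L^2(G)$ is invertible in $\mathcal U(G)$, because $\mathcal N(G)$ is a finite von Neumann algebra.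
\item[(U4)] The trace $\tau(a)=\langle a1,1\rangle$ of $\mathcal N(G)$ is the coefficient of $1$ on $\mathbb CG$. It is faithful, so a projection of trace $0$ is $0$, and normal, so if a monotone sequence of projections $e_j$ has strong limit $e_\infty$, then $\tau(e_\infty)=\lim\tau(e_j)$.
\end{itemize}

\begin{lemma}\label{lem:kernel}
Let $a\in\mathcal U(G)$ and let $\pi_a$ be the orthogonal projection onto $\ker a$.
\begin{itemize}
\item[(a)] $\pi_a\in\mathcal N(G)$, and for $b\in\mathcal U(G)$ we have $ab=0$ if and only if $\pi_ab=b$.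
\item[(b)] $a^*a+\pi_a$ is invertible in $\mathcal U(G)$, and $x=(a^*a+\pi_a)^{-1}a^*$ satisfies $axa=a$.
\item[(c)] A $*$-regular subring $A$ of $\mathcal U(G)$ contains the inverse of each of its elements that is invertible in $\mathcal U(G)$, and if $a\in A$, then $\pi_a\in A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The kernel of $a$ is closed and invariant under the right action of $G$, so $\pi_a\in\mathcal N(G)$, and $a\pi_a=0$. Conversely let $ab=0$ and write $b=b_1b_2^{-1}$ as in (U1), so that $ab_1=0$. Since $a$ is closed and $b_1$ is bounded, $a\circ b_1$ is closed, hence equal to $ab_1=0$. Thus $b_1L^2(G)\subseteq\ker a$, so $\pi_ab_1=b_1$ and $\pi_ab=b$.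

(b) Write $d=a^*a+\pi_a=d_1d_2^{-1}$ as in (U1) and put $b=d_2\pi_{d_1}$. Then $db=0$, so $(ab)^*(ab)+(\pi_ab)^*(\pi_ab)=b^*db=0$. By (U2) and (a), $b=\pi_ab=0$. Hence $\pi_{d_1}=0$, and $d_1$ and $d$ are invertible by (U3). From $d(1-\pi_a)=a^*a$ we get $xa=1-\pi_a$ and $axa=a$.

(c) If $a'\in A$ is invertible in $\mathcal U(G)$ and $a'xa'=a'$ with $x\in A$, then $a'^{-1}=x\in A$. For the second claim choose $x\in A$ with $aa^*\,x\,aa^*=aa^*$ and put $b=(aa^*x-1)a$. Then $bb^*=(aa^*x-1)aa^*(aa^*x-1)^*=0$, so $b=0$ by (U2). Thus $p=a^*xa\in A$ satisfies $ap=a$, and $p^*p=a^*x^*ap=p^*$ shows that $p=p^*=p^2$. Now $a(1-p)=0$ gives $\pi_a(1-p)=1-p$ by (a), and $p\pi_a=a^*xa\pi_a=0$ gives $(1-p)\pi_a=\pi_a$. The left-hand sides are adjoint to each other and the right-hand sides are self-adjoint, so $\pi_a=1-p\in A$.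
\end{proof}

By (b), $\mathcal U(G)$ is $*$-regular. By (c), a $*$-regular subring containing $a$ contains the particular quasi-inverse of (b), so an intersection of $*$-regular subrings is $*$-regular, and the $*$-regular closure exists.

Let $\Sigma$ be the set of square matrices over $\mathbb CG$ that are invertible over $\mathcal U(G)$. The next lemma says that each element of $\mathcal R(\mathbb CG)$ is produced by a single inversion. This is what makes the rational closure accessible to determinants.

\begin{lemma}\label{lem:rational}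
The ring $\mathcal R(\mathbb CG)$ is equal to each of the sets
\begin{align*}
R_0&=\{uM^{-1}v:\ M\in\Sigma\text{ of size }k\ge1,\ u\in(\mathbb CG)^{1\times k},\ v\in(\mathbb CG)^{k\times1}\},\\
R_1&=\{\text{entries of }M^{-1}:\ M\in\Sigma\},
\end{align*}
and it is closed under $*$.
\end{lemma}

\begin{proof}
Taking standard vectors for $u$ and $v$ gives $R_1\subseteq R_0$, and
\[
\begin{pmatrix}1&-u&0\\0&M&-v\\0&0&1\end{pmatrix}^{-1}=\begin{pmatrix}1&uM^{-1}&uM^{-1}v\\0&M^{-1}&M^{-1}v\\0&0&1\end{pmatrix}
\]
gives $R_0\subseteq R_1$. By definition $R_1\subseteq\mathcal R(\mathbb CG)$. The set $R_0$ contains $\mathbb CG$ (take $M=1$) and is a ring because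
\begin{align}
uM^{-1}v\pm u'M'^{-1}v'&=(u,\pm u')\begin{pmatrix}M&0\\0&M'\end{pmatrix}^{-1}\begin{pmatrix}v\\v'\end{pmatrix},\label{eq:sum}\\
uM^{-1}v\cdot u'M'^{-1}v'&=(u,0)\begin{pmatrix}M&-vu'\\0&M'\end{pmatrix}^{-1}\begin{pmatrix}0\\v'\end{pmatrix}.\label{eq:prod}
\end{align}
It remains to show that $R_0$ has the defining property. Let $N\in\mathrm{Mat}_n(R_0)$ be invertible over $\mathcal U(G)$, with $N_{ij}=u_{ij}M_{ij}^{-1}v_{ij}$. Let $M$ be the block diagonal matrix with blocks $M_{ij}$; let $L$ have $n$ rows, with $u_{ij}$ in row $i$ of block column $(i,j)$, and let $L'$ have $n$ columns, with $v_{ij}$ in column $j$ of block row $(i,j)$, all other entries being $0$. Then $N=LM^{-1}L'$, and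
\[
\begin{pmatrix}M&L'\\L&0\end{pmatrix}=\begin{pmatrix}1&0\\LM^{-1}&1\end{pmatrix}\begin{pmatrix}M&L'\\0&-N\end{pmatrix}
\]
lies in $\Sigma$. The lower right block of its inverse is $-N^{-1}$, so $N^{-1}$ has entries in $R_0$. Finally, $\Sigma^*=\Sigma$ and $(uM^{-1}v)^*=v^*(M^*)^{-1}u^*$.
\end{proof}

\begin{remark}\label{rem:criterion}
The ring $\mathcal R(\mathbb CG)$ is regular if and only if it contains $\pi_a$ for each of its elements $a$. Indeed, it is closed under $*$ and under inverses, so one direction is Lemma~\ref{lem:kernel}(c) and the other is Lemma~\ref{lem:kernel}(b).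
\end{remark}

\section{Representations on a line with stops}\label{sec:reps}

From now on $G=H\wr\mathbb Z$ with $H$ finite and nontrivial. Let $C_c(\mathbb Z)$ be the complex vector space with basis $(\delta_i)_{i\in\mathbb Z}$, which we declare orthonormal. Fix a nontrivial irreducible unitary representation $V$ of $H$. Since $\mathbb CH$ is semisimple, there are an idempotent $\varepsilon\in\mathbb CH$ and an isomorphism $\theta:V\to(\mathbb CH)\varepsilon$ of left $\mathbb CH$-modules. The idempotent $\bar e$ projects onto the $H$-fixed vectors, so it acts as $0$ on $V$ and as $1$ on the trivial representation.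

To a set $J\subseteq\mathbb Z$ of stops we attach a space $W$ and, for $h\in H$ and $l\in\mathbb Z$, a unitary $h[l]$ of $W$, in two cases.
\begin{itemize}
\item[(i)] $J$ is finite. Then $W=V^{\otimes J}$, and $h[l]$ acts by $h$ on the tensor factor $l$ if $l\in J$ and as the identity if $l\notin J$.
\item[(ii)] $H=\{1,a\}$ has order $2$ and $J$ is arbitrary. Then $V=\mathbb C$ is the sign representation, $\varepsilon=\bar q=\frac{1-a}2$, $\theta(1)=\bar q$, and we take $W=\mathbb C$ with $a[l]=-1$ for $l\in J$ and $a[l]=1$ for $l\notin J$.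
\end{itemize}
Case (ii) allows infinite $J$ because tensor powers of a one-dimensional space do not grow. On $E_J=C_c(\mathbb Z)\otimes W$ define
\[
\rho_J(t)(\delta_i\otimes w)=\delta_{i+1}\otimes w,\qquad \rho_J(h^{(j)})(\delta_i\otimes w)=\delta_i\otimes h[i-j]w .
\]
Different sites act through different tensor factors, and $\rho_J(t)\rho_J(h^{(j)})\rho_J(t)^{-1}$ sends $\delta_i\otimes w$ to $\delta_i\otimes h[i-1-j]w$, as $\rho_J(h^{(j+1)})$ does. So $\rho_J$ is a representation of $G$ by unitaries, and $\rho_J(\alpha^*)$ is adjoint to $\rho_J(\alpha)$ for $\alpha\in\mathbb CG$. The element $\bar e^{(-l)}$ acts on $\delta_i\otimes w$ through the coordinate $i+l$, so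
\begin{equation}\label{eq:eacts}
\rho_J(\bar e^{(-l)})(\delta_i\otimes w)=\begin{cases}0&i+l\in J,\\ \delta_i\otimes w&i+l\notin J.\end{cases}
\end{equation}
In particular $q$ fixes the vectors over stops and kills the others, and $s=te$ moves one step to the right from an unmarked position and kills the vectors over stops. Matrices over $\mathbb CG$ act on column vectors over $E_J$ entrywise.

\subsection*{Locality}
Say that $\alpha\in\mathbb CG$ has \emph{width at most $b$} if it lies in the span of the elements $t^d\beta$ with $|d|\le b$ and $\beta\in\bigoplus_{|j|\le b}H^{(j)}$. Every finite subset of $\mathbb CG$ has bounded width. For $|j|\le b$ the element $h^{(j)}$ acts on $\delta_i\otimes w$ through the coordinate $i-j\in[i-b,i+b]$. Hence, if $\alpha$ has width at most $b$,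
\begin{equation}\label{eq:local}
\rho_J(\alpha)(\delta_i\otimes w)=\sum_{|d|\le b}\delta_{i+d}\otimes\alpha_{d,i}\,w
\end{equation}
with operators $\alpha_{d,i}$ on $W$ that see only the stops near $i$. Precisely, in case (ii) the scalar $\alpha_{d,i}$ depends only on $\alpha$, $d$ and the set $(J-i)\cap[-b,b]$. In case (i), if $J=\{p_0<p_1<\cdots\}$ and $W$ is identified with $V^{\otimes|J|}$ by the order of $J$, then $\alpha_{d,i}$ depends only on $\alpha$, $d$, $|J|$ and the set of pairs $(l,p_l-i)$ with $|p_l-i|\le b$.

\subsection*{Lifts}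
Invertibility over $\mathcal U(G)$ is a statement about $L^2(G)$, and we need to transfer it to $E_J$. A finite computation in $E_J$ involves only finitely many sites, and such a computation can be carried out inside $\mathbb CG$. For $N\ge0$, with $J\subseteq[-N,N]$ in case (i), define a linear map $\lambda_N:E_J\to\mathbb CG$ by
\[
\lambda_N\Bigl(\delta_i\otimes\bigotimes_{l\in J}w_l\Bigr)=t^i\prod_{|l|\le N}\omega_l^{(-l)},\qquad\omega_l=\begin{cases}\theta(w_l)&l\in J,\\ \bar e&l\notin J,\end{cases}
\]
where in case (ii) all $w_l$ are $1$, so that $\omega_l=\bar q$ for $l\in J$. We apply $\lambda_N$ to vectors entrywise.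

\begin{lemma}\label{lem:lift}
The maps $\lambda_N$ are injective, and for every matrix $L$ over $\mathbb CG$ and vector $\zeta$ over $E_J$ of matching size, $L\lambda_N(\zeta)=\lambda_N(\rho_J(L)\zeta)$ for all sufficiently large $N$. Moreover, let $M\in\Sigma$ have size $k$.
\begin{itemize}
\item[(a)] $\rho_J(M)$ is injective on $E_J^k$.
\item[(b)] If $u\in(\mathbb CG)^{1\times k}$, $v\in(\mathbb CG)^{k\times1}$, $\xi\in E_J$, $\eta\in E_J^k$ and $\rho_J(M)\eta=\rho_J(v)\xi$, then $uM^{-1}v\,\lambda_N(\xi)=\lambda_N(\rho_J(u)\eta)$ in $\mathcal U(G)$ for all sufficiently large $N$.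
\end{itemize}
\end{lemma}

\begin{proof}
The group algebra of $\bigoplus_{|l|\le N}H^{(l)}$ is the tensor product of $2N+1$ copies of $\mathbb CH$, the map $\theta$ is injective, and $\bar e\ne0$. So $\lambda_N$ maps $\delta_i\otimes W$ injectively into $t^i\,\mathbb CB$, and these summands of $\mathbb CG$ are independent.

By linearity it suffices to prove the intertwining property for $L=t^dh_1^{(j_1)}\cdots h_\nu^{(j_\nu)}$ and $\zeta=\delta_i\otimes w$ with $w=\bigotimes w_l$. Left multiplication by $t^d$ intertwines for every $N$. Further $h^{(j)}t^i=t^ih^{(j-i)}=t^ih^{(-l)}$ with $l=i-j$. If $|l|\le N$, then $h^{(-l)}$ replaces $\omega_l$ by $h\omega_l$, which is $\theta(hw_l)$ for $l\in J$ and $\bar e$ for $l\notin J$. Thus $h^{(j)}\lambda_N(\delta_i\otimes w)=\lambda_N(\delta_i\otimes h[i-j]w)$, and any $N\ge\max_\kappa|i-j_\kappa|$ will do.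

(a) If $\rho_J(M)\zeta=0$, then $M\lambda_N(\zeta)=0$ for large $N$. Since $M$ is invertible over $\mathcal U(G)$, we get $\lambda_N(\zeta)=0$ and $\zeta=0$.

(b) For large $N$ we have $M\lambda_N(\eta)=v\lambda_N(\xi)$, so $\lambda_N(\eta)=M^{-1}v\lambda_N(\xi)$, and $uM^{-1}v\lambda_N(\xi)=u\lambda_N(\eta)=\lambda_N(\rho_J(u)\eta)$.
\end{proof}

Injectivity is all that survives: $\rho_J(M)$ need not be surjective. For $M=1-s$, finite $J$ and $i>\max J$, a solution of $\rho_J(1-s)\zeta=\delta_i\otimes w$ with $w\neq0$ vanishes to the left of $i$ and equals $w$ at every position from $i$ on, so it is not finitely supported. The two proofs below deal with this defect in two ways: by passing to a field of fractions when $J$ is periodic (Section~\ref{sec:periodic}), and by a dimension count when $J$ is finite (Section~\ref{sec:finite}).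

\section{An element that compares consecutive runs}\label{sec:f}

\begin{lemma}\label{lem:invertible}
The element $1-s$ is invertible in $\mathcal U(G)$. The elements $f$ and $f^*$ lie in $\mathcal D(\mathbb QG)$.
\end{lemma}

\begin{proof}
From $\bar e^{(0)}t^i=t^i\bar e^{(-i)}$ we get $s^j=t^je_j$ with $e_j=\prod_{0\le l<j}\bar e^{(-l)}$. The $e_j$ form a decreasing sequence of projections of trace $|H|^{-j}$, which tends to $0$ because $H\neq1$. By (U4), $e_j\to0$ strongly. If $s\xi=\xi$ in $L^2(G)$, then $\|\xi\|=\|s^j\xi\|=\|e_j\xi\|\to0$. So $1-s$ is injective, and (U3) applies. Thus $c\in\mathcal D(\mathbb QG)$, and $c^*=(1-s^*)^{-1}\in\mathcal D(\mathbb QG)$ because $s^*=et^{-1}\in\mathbb QG$. Hence $\mathcal D(\mathbb QG)$ contains $f$, and also $P^*=qt^{-1}c^*q$, $T^*=qt^{-1}c^*ec^*q$ and $f^*=T^*P^*-P^*T^*$.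
\end{proof}

For $H=1$ we would have $q=0$, $f=0$, and $R=\mathbb C(z)$, so the hypothesis $H\ne1$ cannot be dropped; it is used here and in the choice of $V$.

We shall evaluate $f$ and $f^*$ in several modules. The computation is always the following one.

\begin{lemma}\label{lem:runs}
Let $p<p'$ be integers, $n=p'-p-1$, and let $\xi_p,\dots,\xi_{p'}$ be elements of a left $R$-module such that $t\xi_i=\xi_{i+1}$ for $p\le i<p'$, $e\xi_i=\xi_i$ for $p<i<p'$, and $e\xi_p=e\xi_{p'}=0$. Then
\[
P\xi_p=\xi_{p'},\qquad T\xi_p=n\,\xi_{p'},\qquad P^*\xi_{p'}=\xi_p,\qquad T^*\xi_{p'}=n\,\xi_p .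
\]
If the sequence continues as $\xi_{p'},\dots,\xi_{p''}$ with the same properties for $p'<p''$, and $m=p''-p'-1$, then
\[
f\xi_p=(n-m)\,\xi_{p''},\qquad f^*\xi_{p''}=(n-m)\,\xi_p .
\]
\end{lemma}

\begin{proof}
The element $q$ fixes $\xi_p$ and $\xi_{p'}$ and kills $\xi_i$ for $p<i<p'$. We have $s\xi_i=\xi_{i+1}$ for $p<i<p'$ and $s\xi_{p'}=0$, so $(1-s)(\xi_a+\dots+\xi_{p'})=\xi_a$ by telescoping. Likewise $s^*\xi_i=e\xi_{i-1}$ is $\xi_{i-1}$ for $p+1<i\le p'$ and $0$ for $i=p+1$, so $(1-s^*)(\xi_{p+1}+\dots+\xi_a)=\xi_a$. Therefore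
\[
c\,\xi_a=\sum_{i=a}^{p'}\xi_i,\qquad c^*\xi_a=\sum_{i=p+1}^{a}\xi_i\qquad(p<a\le p').
\]
It follows that $qc\,\xi_a=\xi_{p'}$ and $qt^{-1}c^*\xi_a=q\sum_{i=p}^{a-1}\xi_i=\xi_p$ for $p<a\le p'$. Taking $a=p+1$ in the first formula gives $P\xi_p=qc\,\xi_{p+1}=\xi_{p'}$, and taking $a=p'$ in the second gives $P^*\xi_{p'}=\xi_p$. Both $ec\,\xi_{p+1}$ and $ec^*\xi_{p'}$ equal $\sum_{p<a<p'}\xi_a$, a sum of $n$ terms; applying $qc$ and $qt^{-1}c^*$ gives the formulas for $T$ and $T^*$. Finally $PT\xi_p=n\xi_{p''}$ and $TP\xi_p=m\xi_{p''}$, while $T^*P^*\xi_{p''}=n\xi_p$ and $P^*T^*\xi_{p''}=m\xi_p$.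
\end{proof}

The first application is to the $R$-module $\mathcal U(G)$. For $n,m\ge0$ let
\[
\chi_{n,m}=\bar q^{(0)}\,\bar e^{(-1)}\cdots\bar e^{(-n)}\,\bar q^{(-n-1)}\,\bar e^{(-n-2)}\cdots\bar e^{(-n-m-1)}\,\bar q^{(-n-m-2)}\in\mathbb QG,
\]
a product of commuting self-adjoint idempotents, and let $\chi_n=\chi_{n,n}$. By \eqref{eq:eacts}, $\rho_J(\chi_{n,m})$ fixes $\delta_i\otimes w$ if $i$ is a stop followed by runs of lengths $n$ and $m$, that is, if $J\cap[i,i+n+m+2]=\{i,\ i+n+1,\ i+n+m+2\}$. Since $e\,t^i\chi_{n,m}=t^i\bar e^{(-i)}\chi_{n,m}$ and $\bar e\bar q=0$, the elements $\xi_i=t^i\chi_{n,m}$ for $0\le i\le n+m+2$ satisfy the hypotheses of Lemma~\ref{lem:runs} with $p=0$, $p'=n+1$, $p''=n+m+2$. Hence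
\begin{equation}\label{eq:fchi}
f\chi_{n,m}=(n-m)\,t^{n+m+2}\chi_{n,m},\qquad f^*f\chi_{n,m}=(n-m)^2\chi_{n,m},\qquad f\chi_n=0 .
\end{equation}

\begin{remark}\label{rem:pi}
The kernel projection of $f$ is $\pi=e+\sum_{n\ge0}\chi_n$, a strongly convergent sum. To see this, put $\vartheta=1/|H|$. The projections $e$ and $\chi_{n,m}$ are pairwise orthogonal, since any two have $\bar e$ against $\bar q$ at some site, and their traces add up to $\vartheta+\sum_{n,m}(1-\vartheta)^3\vartheta^{n+m}=1$. So their sum is $1$ by (U4). Now $fe=fqe=0$ and $f\chi_n=0$ give $\pi e=e$ and $\pi\chi_n=\chi_n$, and $\pi f^*=0$ together with \eqref{eq:fchi} gives $\pi\chi_{n,m}=0$ for $n\ne m$. Thus $\pi-e$ is the test ``$n=m$''.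
\end{remark}

\begin{remark}\label{rem:parity}
Coarser tests do lie in $R$. The proof of Lemma~\ref{lem:invertible} shows that $1+s$ is invertible, and $(1+s)\sum_{i=a}^{p'}(-1)^{i-a}\xi_i=\xi_a$ in Lemma~\ref{lem:runs}. So $P_-=q(1+s)^{-1}tq$ sends $\xi_p$ to $(-1)^n\xi_{p'}$, and $\frac12(1+P^*P^*P_-P_-)$ multiplies $\xi_p$ by $\frac12(1+(-1)^n(-1)^m)$. This tests whether $n\equiv m\pmod 2$, by a sum of two products of a function of $n$ and a function of $m$.
\end{remark}

\section{Periodic configurations}\label{sec:periodic}

In this section and the next, $H=\mathbb Z/2\mathbb Z$ and we are in case (ii), so $E_J=C_c(\mathbb Z)$. To exploit a relation $fyf=f$ we want a ring homomorphism from all of $R$ to matrices over a field. Periodic sets of stops provide one.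

Let $J+\ell=J$ with $\ell\ge1$. Then $\rho_J(\mathbb CG)$ commutes with the shift $z:\delta_i\mapsto\delta_{i+\ell}$, and $C_c(\mathbb Z)$ is a free $\mathbb C[z^{\pm1}]$-module with basis $\delta_0,\dots,\delta_{\ell-1}$. So $\rho_J$ is a homomorphism $\mathbb CG\to\mathrm{Mat}_\ell(\mathbb C[z^{\pm1}])$. Put $F=\mathbb C(z)$. For $M\in\Sigma$ of size $k$, the $k\ell\times k\ell$ matrix $\rho_J(M)$ is injective over $\mathbb C[z^{\pm1}]$ by Lemma~\ref{lem:lift}(a). Clearing denominators, it is injective over $F$, hence invertible over $F$.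

\begin{lemma}\label{lem:phi}
The formula $\varphi_J(uM^{-1}v)=\rho_J(u)\rho_J(M)^{-1}\rho_J(v)$ defines a ring homomorphism $\varphi_J:R\to\mathrm{Mat}_\ell(F)$ that extends $\rho_J$.
\end{lemma}

\begin{proof}
First let $uM^{-1}v=0$. Put $\Delta=\det\rho_J(M)\in\mathbb C[z^{\pm1}]\setminus\{0\}$. For any $i$ let $\xi=\Delta\delta_i\in C_c(\mathbb Z)$ and $\eta=\mathrm{adj}(\rho_J(M))\rho_J(v)\delta_i\in C_c(\mathbb Z)^k$, where $\mathrm{adj}$ is the adjugate matrix. Then $\rho_J(M)\eta=\Delta\rho_J(v)\delta_i=\rho_J(v)\xi$. Lemma~\ref{lem:lift}(b) gives $\lambda_N(\rho_J(u)\eta)=uM^{-1}v\lambda_N(\xi)=0$ for large $N$, so $\rho_J(u)\eta=0$. This says $\Delta\cdot\rho_J(u)\rho_J(M)^{-1}\rho_J(v)\delta_i=0$ for all $i$, so $\rho_J(u)\rho_J(M)^{-1}\rho_J(v)=0$.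

The identities \eqref{eq:sum} and \eqref{eq:prod} are formal, so they also hold with $\rho_J$ applied to every matrix. The identity for the difference and the first step show that $\varphi_J$ is well defined on $R=R_0$; the identities then show that it is additive and multiplicative. Taking $M=1$ shows that it extends $\rho_J$.
\end{proof}

For $n,m\ge0$ let $\ell=n+m+2$ and let $J(n,m)$ be the set of integers congruent to $0$ or $n+1$ modulo $\ell$; the runs alternate between lengths $n$ and $m$. Write $\rho_{n,m}$ and $\varphi_{n,m}$ for $\rho_{J(n,m)}$ and $\varphi_{J(n,m)}$. Through $\varphi_{n,m}$ the space $F^\ell\supseteq C_c(\mathbb Z)$ is an $R$-module, and the vectors $\xi_i=\delta_i$ satisfy the hypotheses of Lemma~\ref{lem:runs} between consecutive stops, by \eqref{eq:eacts}. Since $\delta_{i+\ell}=z\delta_i$, we obtain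
\[
\varphi_{n,m}(f)\delta_0=(n-m)z\,\delta_0,\qquad\varphi_{n,m}(f)\delta_{n+1}=(m-n)z\,\delta_{n+1},
\]
and $\varphi_{n,m}(f)\delta_i=0$ for the other basis vectors, because $f=fq$. So $\varphi_{n,m}(f)$ is diagonal.

\begin{lemma}\label{lem:test}
If $y\in R$ satisfies $fyf=f$, then $g=1-fy\in R$ satisfies $\varphi_{n,m}(g)_{00}=1$ for $n=m$ and $\varphi_{n,m}(g)_{00}=0$ for $n\ne m$.
\end{lemma}

\begin{proof}
Put $y_0=\varphi_{n,m}(y)_{00}$. Since $\varphi_{n,m}(f)$ is diagonal, the $(0,0)$ entries give $(n-m)^2z^2y_0=(n-m)z$ and $\varphi_{n,m}(g)_{00}=1-(n-m)zy_0$.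
\end{proof}

\section{Determinants of finite rank}\label{sec:rank}

It remains to show that no $g\in R$ behaves as in Lemma~\ref{lem:test}. Let $F$ be a field and $n_0\ge0$. A function $D:\mathbb Z_{\ge n_0}\times\mathbb Z_{\ge n_0}\to F$ has \emph{finite rank} if $D(n,m)=\sum_{\sigma\in\Omega}\Phi_\sigma(n)\Psi_\sigma(m)$ for a finite set $\Omega$ and functions $\Phi_\sigma,\Psi_\sigma:\mathbb Z_{\ge n_0}\to F$.

\begin{lemma}\label{lem:diagonal}
If $D(n,m)\neq0$ exactly when $n=m$, then $D$ does not have finite rank.
\end{lemma}

\begin{proof}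
Otherwise, with $\omega=|\Omega|$, the matrix $(D(n,m))_{n_0\le n,m\le n_0+\omega}$ is the product of an $(\omega+1)\times\omega$ and an $\omega\times(\omega+1)$ matrix, hence singular. But it is diagonal with nonzero diagonal.
\end{proof}

\begin{example}\label{ex:cycle}
Let $0<|\alpha|,|\beta|<1$ and $M=1-t(\alpha e+\beta q)$. Then $\|1-M\|<1$, so $M\in\Sigma$. The matrix $A=\rho_{n,m}(M)$ sends $\delta_i$ to $\delta_i-w_i\delta_{i+1}$, where $w_i=\beta$ at stops and $w_i=\alpha$ elsewhere, and $\delta_\ell=z\delta_0$. Split the columns into $I_0=[0,n]$ and $I_1=[n+1,\ell-1]$. The columns over $I_0$ are supported in the rows $0,\dots,n+1$, and those over $I_1$ in the rows $n+1,\dots,\ell-1$ and $0$. Only the rows $0$ and $n+1$ are shared. In a nonzero term of the Leibniz formula for $\det A$, one of them is used by a column over $I_0$ and the other by a column over $I_1$. If row $0$ goes to $I_0$, both minors are triangular with diagonal $1$. If row $n+1$ goes to $I_0$, swap the two shared rows at the cost of a sign. The block over $I_0$ then has exactly one nonzero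 term, given by the cycle of length $n+1$, with value $(-1)^n(-\beta)(-\alpha)^n=-\beta\alpha^n$, and the block over $I_1$ gives $-\beta\alpha^mz$. Hence
\[
\det\rho_{n,m}(M)=1\cdot1-(\beta\alpha^n)(\beta\alpha^mz),
\]
with one product for each way of distributing the shared rows. Deleting row and column $0$ leaves a triangular matrix with diagonal $1$, so by Cramer's rule
\[
\varphi_{n,m}(M^{-1})_{00}=\frac1{1-\alpha^nY_m}=\frac{X_n}{X_n-Y_m},\qquad X_n=\alpha^{-n},\quad Y_m=\alpha^m\beta^2z .
\]
Numerator and denominator have finite rank. The quotient does not, since the $X_n$ are distinct, the $Y_m$ are distinct, and Cauchy's determinant $\det\bigl(1/(X_n-Y_m)\bigr)$ is therefore nonzero in every size. For this reason the argument below uses only the set where the entry vanishes, which the numerator determines.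
\end{example}

The general statement has the same shape: a bounded set $\partial$ of shared rows, and private rows $Y_0(n)$ and $Y_1(m)$ whose number may grow. For a matrix whose rows and columns are indexed by the same finite set $X$, the determinant $\sum_\gamma\mathrm{sgn}(\gamma)\prod_{y\in X}A_{\gamma(y),y}$, summed over the permutations of $X$, does not depend on an ordering of $X$.

\begin{lemma}\label{lem:split}
Let $\partial_0,\partial_1$ and $Y_0(n),Y_1(m)$ $(n,m\ge n_0)$ be finite sets, and form the disjoint unions $\partial=\partial_0\sqcup\partial_1$, $C_0(n)=\partial_0\sqcup Y_0(n)$, $C_1(m)=\partial_1\sqcup Y_1(m)$. For $n,m\ge n_0$ let $A=A^{(n,m)}$ be a matrix over $F$ with rows and columns indexed by $X=C_0(n)\sqcup C_1(m)$. Assume: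
\begin{itemize}
\item[(S0)] for $y\in C_0(n)$, the entry $A_{xy}$ is $0$ if $x\in Y_1(m)$ and does not depend on $m$ if $x\in\partial\sqcup Y_0(n)$;
\item[(S1)] for $y\in C_1(m)$, the entry $A_{xy}$ is $0$ if $x\in Y_0(n)$ and does not depend on $n$ if $x\in\partial\sqcup Y_1(m)$.
\end{itemize}
Then $(n,m)\mapsto\det A^{(n,m)}$ has finite rank.
\end{lemma}

\begin{proof}
Let $\Omega$ be the set of subsets $\sigma\subseteq\partial$ with $|\sigma|=|\partial_0|$. If $\gamma$ gives a nonzero term, then $\gamma(C_0(n))$ is disjoint from $Y_1(m)$ by (S0) and contains $Y_0(n)$ by (S1). So $\gamma(C_0(n))=\sigma\sqcup Y_0(n)$ for a unique $\sigma\in\Omega$. For each $\sigma\in\Omega$ fix, once and for all, a permutation $\gamma_\sigma$ of $\partial$ with $\gamma_\sigma(\partial_0)=\sigma$, and extend it to $X$ by the identity. The permutations $\gamma$ with $\gamma(C_0(n))=\sigma\sqcup Y_0(n)$ are exactly the products $\gamma_\sigma\gamma_0\gamma_1$, where $\gamma_0$ is a permutation of $C_0(n)$ and $\gamma_1$ is a permutation of $C_1(m)$. Since the sign is multiplicative,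
\[
\det A=\sum_{\sigma\in\Omega}\mathrm{sgn}(\gamma_\sigma)\;\det\bigl(A_{\gamma_\sigma(x),y}\bigr)_{x,y\in C_0(n)}\;\det\bigl(A_{\gamma_\sigma(x),y}\bigr)_{x,y\in C_1(m)} .
\]
The sign depends only on $\sigma$. The first determinant uses rows in $\partial\sqcup Y_0(n)$, so it depends only on $(\sigma,n)$ by (S0), and the second depends only on $(\sigma,m)$ by (S1).
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=0.8cm]
\foreach \a/\b in {-0.35/1.35,4.65/7.35,9.65/10.35} \fill[gray!25] (\a,-0.3) rectangle (\b,0.3);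
\foreach \i in {0,6,11} \fill (\i,0) circle (3pt);
\foreach \i in {1,2,3,4,5,7,8,9,10} \draw (\i,0) circle (3pt);
\node at (0,-0.7) {$0$}; \node at (6,-0.7) {$n+1$}; \node at (11,-0.7) {$\ell$};
\draw[|-|] (-0.35,0.7) -- node[above] {$I_0$} (5.4,0.7);
\draw[|-|] (5.6,0.7) -- node[above] {$I_1$} (10.35,0.7);
\end{tikzpicture}
\caption{One period, of length $\ell=n+m+2$, of a configuration whose stops (black) are separated by runs of lengths $n=5$ and $m=4$, cut at the stops into intervals $I_0$ and $I_1$. For a band matrix of width $b=1$, only rows over the shaded boundary positions, within distance $b$ of a stop, can be reached from both intervals. Their number does not depend on $n$ and $m$.}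
\label{fig:cut}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:lamp}]
Suppose that $y\in R$ satisfies $fyf=f$, and let $g=1-fy$. By Lemma~\ref{lem:rational}, $g=(M^{-1})_{\mu\nu}$ for some $M\in\Sigma$, of size $k$. Fix $b\ge1$ such that all entries of $M$ have width at most $b$, and let $n,m\ge n_0=2b$. View $\rho_{n,m}(M)$ as a matrix over $F=\mathbb C(z)$ with rows and columns indexed by the pairs $(i,\kappa)$ of a position $0\le i<\ell$ and a component $1\le\kappa\le k$. Then $\varphi_{n,m}(g)_{00}$ is the entry of $\rho_{n,m}(M)^{-1}$ in row $(0,\mu)$ and column $(0,\nu)$. By Cramer's rule it equals $D(n,m)/\det\rho_{n,m}(M)$, where $D(n,m)=\det A^{(n,m)}$ and $A^{(n,m)}$ arises from $\rho_{n,m}(M)$ by replacing column $(0,\mu)$ with the standard basis vector at row $(0,\nu)$. By Lemma~\ref{lem:test}, $D(n,m)\ne0$ exactly when $n=m$. We show that $D$ has finite rank, which contradicts Lemma~\ref{lem:diagonal}.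

To apply Lemma~\ref{lem:split} we name the positions by their offset from a stop (Figure~\ref{fig:cut}). Let $I_0=[0,n]$ and $I_1=[n+1,\ell-1]$. The name $[0,d]$ denotes the position congruent to $d$ modulo $\ell$, and $[1,d]$ denotes the position $n+1+d$. The names $[0,d]$ and $[1,d]$ with $|d|\le b$ denote the \emph{boundary} positions; they are distinct because $n,m\ge2b$. The remaining \emph{core} positions are $[0,d]$ with $b<d\le n-b$ in $I_0$, and $[1,d]$ with $b<d\le m-b$ in $I_1$. Let $Y_0(n)$ and $Y_1(m)$ consist of the pairs (name, component) over core positions of $I_0$ and $I_1$. Let $\partial_0$ consist of the pairs over the boundary positions of $I_0$, namely $[0,d]$ with $0\le d\le b$ and $[1,d]$ with $-b\le d<0$, and let $\partial_1$ consist of those over the other boundary positions. These two sets do not depend on $n$ and $m$.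

\emph{Columns over $I_0$.} By \eqref{eq:local}, the column of $\rho_{n,m}(M)$ at $(i,\kappa)$ with $0\le i\le n$ is a combination of the vectors $\delta_j$ in component $\kappa'$ with $|j-i|\le b$, and the coefficients depend only on $j-i$, $\kappa$, $\kappa'$ and the stops in $[i-b,i+b]\subseteq[-b,n+b]$. The stops in $[-b,n+b]$ are $0$ and $n+1$, since $m\ge b$. The integers $j\in[-b,n+b]$ are distinct modulo $\ell$; they have the name $[0,j]$ for $j\le n-b$ and $[1,j-n-1]$ for $j>n-b$; and $\delta_j=z^{-1}\delta_{j+\ell}$ for $j<0$. None of them is a core position of $I_1$, and $m$ does not enter this description. The replaced column is the standard vector at row $([0,0],\nu)$. So (S0) holds.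

\emph{Columns over $I_1$.} Write positions as $n+1+j$. The columns have $0\le j\le m$ and reach only $j\in[-b,m+b]$, where the stops are $j=0$ and $j=m+1$. These positions are distinct modulo $\ell$; they have the name $[1,j]$ for $j\le m-b$ and $[0,j-m-1]$ for $j>m-b$; and $\delta_{n+1+j}=z\delta_{j-m-1}$ for $j>m$. None of them is a core position of $I_0$, and $n$ does not enter. So (S1) holds.
\end{proof}

\section{From annihilators to a test element}\label{sec:reduction}

Let $H$ again be any nontrivial finite group. If $r_S(f)$ is merely finitely generated, there is no idempotent like $1-fy$ to serve as the test. The generators $h_i$ can be combined into the single element $\sum_ih_ih_i^*$, which by (U2) still detects each $\chi_n$. The next proposition isolates the two properties that this element shares with the kernel projection.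

\begin{proposition}\label{prop:notest}
There is no $g\in R$ such that
\begin{itemize}
\item[(T1)] $gf^*=0$, and
\item[(T2)] for all $n\ge0$ and $a\in\mathbb CG$, if $g\chi_na=0$, then $\chi_na=0$.
\end{itemize}
\end{proposition}

We prove this in Section~\ref{sec:finite} and first derive the remaining results.

\begin{proof}[Proof of Theorem~\ref{thm:coh}]
(a) Suppose $r_S(f)=\sum_{i=1}^\nu h_iS$ and put $g=\sum_ih_ih_i^*$. Then $g\in R$, because $S\subseteq R$ and $R$ is closed under $*$. We have $fg=0$ and $g=g^*$, so $gf^*=0$. Since $\chi_n\in\mathbb QG\subseteq S$ and $f\chi_n=0$ by \eqref{eq:fchi}, we can write $\chi_n=\sum_ih_ir_i$ with $r_i\in S$, and then $\chi_n=\chi_n^*=\sum_ir_i^*h_i^*$. If $g\chi_na=0$, then $\sum_i(h_i^*\chi_na)^*(h_i^*\chi_na)=a^*\chi_ng\chi_na=0$, so all $h_i^*\chi_na$ vanish by (U2), and $\chi_na=\chi_n\chi_na=\sum_ir_i^*h_i^*\chi_na=0$. So $g$ satisfies (T1) and (T2), contrary to Proposition~\ref{prop:notest}.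

Since $f\in S$, the module $fS\cong S/r_S(f)$ is a finitely generated right ideal of $S$. If it had a presentation $S^\kappa/L$ with $L$ finitely generated, Schanuel's lemma would give $r_S(f)\oplus S^\kappa\cong L\oplus S$, and $r_S(f)$ would be finitely generated. So $S$ is not right coherent. If $S$ were right semihereditary, then $S\to fS$ would split and $r_S(f)$ would be a direct summand of $S$, hence cyclic; if $fyf=f$ with $y\in S$, then $r_S(f)=(1-yf)S$ would be cyclic. Finally let $f^*\in S$. The ring $S^*=\{a^*:a\in S\}$ satisfies $\mathbb QG\cup\{f\}\subseteq S^*\subseteq R$, so it is not right coherent, and $*$ is an anti-isomorphism $S\to S^*$. So $S$ is not left coherent.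

(b) Suppose $\pi\in R$. From $f\pi=0$ we get $\pi f^*=0$, and $f\chi_n=0$ gives $\pi\chi_n=\chi_n$ by Lemma~\ref{lem:kernel}(a). So $g=\pi$ satisfies (T1) and (T2), contrary to Proposition~\ref{prop:notest}. A $*$-regular subring $A\supseteq\mathbb QG$ of $\mathcal U(G)$ contains $c$, hence $f$, hence $\pi$, by Lemma~\ref{lem:kernel}(c). So $A\not\subseteq R$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:K}]
We have $f,f^*\in\mathcal D(\mathbb QG)\subseteq\mathcal D(KG)\subseteq\mathcal R(KG)\subseteq R$ by Lemma~\ref{lem:invertible} and the minimality of the closures. Apply Theorem~\ref{thm:coh}(a).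
\end{proof}

\section{Finite configurations and Gram determinants}\label{sec:finite}

We prove Proposition~\ref{prop:notest}. Suppose that $g=uM^{-1}v$ satisfies (T1) and (T2), with $M\in\Sigma$ of size $k$, and fix $b\ge1$ such that all entries of $M$, $u$, $v$ have width at most $b$.

For general $H$ the space $V$ need not be one-dimensional, so $J$ must be finite, and its size must not depend on $(n,m)$ if the fibers $W$ are to be compared. Then $\rho_J(M)$ has no inverse, and Cramer's rule is lost. What remains is Lemma~\ref{lem:lift}(b): we can evaluate $g$ on $\lambda_N(\xi)$ whenever the equation $\rho_J(M)\eta=\rho_J(v)\xi$ has a solution $\eta$. For $\eta$ supported in an interval, this system has $2bk\dim W$ more equations than unknowns, whatever the length of the interval. If $\xi$ is also unknown and ranges over a space of larger dimension, then nonzero solutions $(\eta,\xi)$ exist. We therefore repeat the pattern of runs $n,m$ more than $2bk$ times.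

\subsection*{The maps $Q_{n,m}$}
Let $r=2bk+1$. For $n,m\ge0$ let $J=\{p_0<p_1<\dots<p_{2r}\}$ with $p_0=0$ and $p_{l+1}-p_l-1=n_l$, where $n_l=n$ for even $l$ and $n_l=m$ for odd $l$. Identify $W$ with $V^{\otimes(2r+1)}$; its dimension $\Delta_0=(\dim V)^{2r+1}$ does not depend on $n$ and $m$. For an interval $I'\subseteq\mathbb Z$ let $E(I')\subseteq E_J$ be the span of the $\delta_i\otimes w$ with $i\in I'$. Put $I=[p_0,p_{2r}]$, let $\mathbb A$ be the span of the $\delta_{p_{2i}}\otimes w$ with $0\le i<r$ and $w\in W$, and define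
\[
Q_{n,m}:\mathcal E_{n,m}=E(I)^k\oplus\mathbb A\longrightarrow E_J^k\oplus E_J,\qquad(\eta,\xi)\longmapsto\bigl(\rho_J(M)\eta-\rho_J(v)\xi,\ \rho_J(u)\eta\bigr).
\]
Thus $Q_{n,m}$ is the restriction to $\mathcal E_{n,m}\subseteq E_J^{k+1}$ of $\rho_J(\Lambda)$, where $\Lambda=\begin{pmatrix}M&-v\\u&0\end{pmatrix}$.

\begin{lemma}\label{lem:Q}
The map $Q_{n,m}$ is injective if and only if $n=m$.
\end{lemma}

\begin{proof}
Let $n=m$ and $Q_{n,n}(\eta,\xi)=0$. By Lemma~\ref{lem:lift}(b), $g\lambda_N(\xi)=\lambda_N(\rho_J(u)\eta)=0$ for large $N$. Each $p_{2i}$ with $i<r$ is a stop followed by two runs of length $n$, so $\rho_J(\chi_n)\xi=\xi$, and $\chi_n\lambda_N(\xi)=\lambda_N(\xi)$ for large $N$. Property (T2) with $a=\lambda_N(\xi)$ gives $\lambda_N(\xi)=0$, so $\xi=0$. Then $\rho_J(M)\eta=0$, and $\eta=0$ by Lemma~\ref{lem:lift}(a).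

Let $n\ne m$. By \eqref{eq:local}, the first component of $Q_{n,m}$ takes values in $E(I^+)^k$ with $I^+=[p_0-b,p_{2r}+b]$. So its kernel has dimension at least
\[
k\Delta_0|I|+r\Delta_0-k\Delta_0(|I|+2b)=\Delta_0>0 .
\]
Take $(\eta,\xi)\neq0$ in this kernel. Fix $i<r$ and $w\in W$. For large $N$, Lemma~\ref{lem:lift} and \eqref{eq:eacts} show that the elements $\xi_j=\lambda_N(\delta_j\otimes w)$ of the $R$-module $\mathcal U(G)$, for $p_{2i}\le j\le p_{2i+2}$, satisfy the hypotheses of Lemma~\ref{lem:runs} with $p=p_{2i}$, $p'=p_{2i+1}$, $p''=p_{2i+2}$. With (T1) this gives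
\[
g\lambda_N(\delta_{p_{2i}}\otimes w)=(n-m)^{-1}gf^*\lambda_N(\delta_{p_{2i+2}}\otimes w)=0 .
\]
Hence $g\lambda_N(\xi)=0$ for large $N$. By Lemma~\ref{lem:lift}(b), $\lambda_N(\rho_J(u)\eta)=0$, so $\rho_J(u)\eta=0$ and $Q_{n,m}(\eta,\xi)=0$.
\end{proof}

\subsection*{The Gram determinant}
The map $Q_{n,m}$ is not square, so we pass to its Gram matrix. Fix an orthonormal basis $\mathcal B$ of $V^{\otimes(2r+1)}$. Then $\mathcal E_{n,m}$ has the orthonormal basis $X$ of triples $x=(i,\kappa,w)$, standing for $\delta_i\otimes w$ in component $\kappa$, where $i\in I$, $w\in\mathcal B$, and $1\le\kappa\le k$, with $\kappa=k+1$ also allowed if $i\in\{p_0,p_2,\dots,p_{2r-2}\}$. Let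
\[
A_{xy}=\langle Q_{n,m}y,Q_{n,m}x\rangle=\langle\rho_J(\Lambda^*\Lambda)y,x\rangle\quad(x,y\in X),\qquad D(n,m)=\det A .
\]
The second equality holds because $\rho_J$ is a $*$-representation and the target of $Q_{n,m}$ is not truncated. A Gram determinant is nonzero exactly when the vectors are linearly independent, so by Lemma~\ref{lem:Q}, $D(n,m)\ne0$ exactly when $n=m$. We show that $D$ has finite rank on $n,m\ge n_0=6b$. This contradicts Lemma~\ref{lem:diagonal} and completes the proof.

The entries of $\Lambda^*\Lambda$ have width at most $b_1=3b$, because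
\[
(t^d\beta)^*\,t^{d'}\beta'=t^{d'-d}\,\bigl(t^{d-d'}\beta^{-1}t^{d'-d}\bigr)\beta'
\]
with $|d'-d|\le2b$, and conjugation moves the sites of $\beta^{-1}$ by at most $2b$. By \eqref{eq:local}, for $x=(i',\kappa',w')$ and $y=(i,\kappa,w)$ the entry $A_{xy}$ vanishes if $|i'-i|>b_1$, and otherwise depends only on $i'-i$, on $\kappa,\kappa',w,w'$, and on the set of pairs $(l,p_l-i)$ with $|p_l-i|\le b_1$.

Cut $I$ at the stops into $I_l=[p_l,p_{l+1}-1]$ for $0\le l<2r$ and $I_{2r}=\{p_{2r}\}$. Let $[l,d]$ be a name for the position $p_l+d$. The \emph{boundary} positions are those of $I$ within distance $b_1$ of a stop. They have the names $[l,d]$ with $|d|\le b_1$, where $d\ge0$ if $l=0$ and $d\le0$ if $l=2r$. These names denote distinct positions because $n,m\ge2b_1$; the position $[l,d]$ lies in $I_l$ if $d\ge0$ and in $I_{l-1}$ if $d<0$. The remaining \emph{core} positions of $I_l$ are named $[l,d]$ with $b_1<d\le n_l-b_1$. Replace $i$ by its name in the triples of $X$. Let $\partial_0$ and $Y_0(n)$ consist of the triples over boundary and core positions of the intervals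 $I_l$ with $l$ even, and let $\partial_1$ and $Y_1(m)$ be the same for $l$ odd. The component $k+1$ occurs only over the names $[2i,0]$ with $i<r$. So $\partial_0$ and $\partial_1$ do not depend on $n$ and $m$, while $Y_0(n)$ depends only on $n$ and $Y_1(m)$ only on $m$.

Consider a column over a position $i\in I_l$ with $l<2r$. It vanishes in rows over positions outside $[p_l-b_1,p_{l+1}+b_1]$. The positions of $I$ in this interval are the core positions of $I_l$ and the boundary positions named $[l,d]$ or $[l+1,d]$, so no core position of another interval is reached. The offset from $p_l$ of such a position is $d$ for the name $[l,d]$ and $n_l+1+d$ for the name $[l+1,d]$. So $i-p_l$ and $i'-i$ are determined by the names and by $n_l$. The stops other than $p_l$ and $p_{l+1}$ are at distance more than $b_1$ from $i$, so the set of pairs $(l',p_{l'}-i)$ with $|p_{l'}-i|\le b_1$ is determined by $l$, $i-p_l$ and $n_l$. Hence the entries of the column depend, in terms of names, only on $n_l$. A column over $p_{2r}$ reaches only the rows over $[2r,d]$ with $-b_1\le d\le0$,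 and sees only the stop $p_{2r}$, so its entries depend on neither $n$ nor $m$. Since $n_l=n$ for even $l$ and $n_l=m$ for odd $l$, conditions (S0) and (S1) of Lemma~\ref{lem:split} hold over the field $\mathbb C$, and $D$ has finite rank. This proves Proposition~\ref{prop:notest}, and with it Theorem~\ref{thm:coh} and Corollary~\ref{cor:K}.

\begin{thebibliography}{1}
\bibitem{Linnell} Peter A. Linnell, \emph{Noncommutative localization in group rings}, arXiv:math/0311071 (2003).
\end{thebibliography}
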